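\title{The independence number of $J_{\pm}(n,4,1)$ for large $n$}

\begin{abstract}
Consider the vectors in $\{-1,0,1\}^n$ with exactly four nonzero coordinates. We prove that for all sufficiently large $n$ the largest set of such vectors in which no two have scalar product $1$ has $8\mu(\mu-1)$ elements, where $\mu=\lfloor n/2\rfloor$. For even $n$ this is $2n(n-2)$, which confirms a conjecture stated in a paper of Cherkashin and Kiselev. The extremal sets consist of all vectors supported on the union of two pairs of a maximum matching of the coordinates. We also prove a sharp second bound: a set with no scalar product $1$ that is not contained in a matching family has at most $2(n-2)(n-3)$ elements, and the case of equality is unique up to symmetry.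
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For integers $n\ge k\ge1$ and an integer $t$, let $J_\pm(n,k,t)$ be the graph whose vertices are the vectors in $\{-1,0,1\}^n$ with exactly $k$ nonzero coordinates, two vertices being adjacent if and only if their scalar product equals $t$. A set of vertices is \emph{independent} if no two of its vertices are adjacent, and the independence number $\alpha(G)$ of a graph $G$ is the largest size of an independent set. All vertices have length $\sqrt k$, so prescribing the scalar product is the same as prescribing the distance: an independent set in $J_\pm(n,4,1)$ is a set of vertices, all on the sphere of radius $2$, in which the distance $\sqrt6$ does not occur. It is conjectured in~\cite{CK} that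
\[
\alpha[J_\pm(n,4,1)]=2n(n-2)
\]
for all sufficiently large even $n$. We prove this, together with the value for odd $n$, the list of extremal sets and a second bound of Hilton--Milner type.

To see which answer to expect, forget the signs first. For vectors with entries $0$ and $1$ the scalar product is the size of the intersection of the supports, so one looks for $4$-subsets of $[n]=\{1,\dots,n\}$ no two of which meet in exactly one point. One can take all $4$-sets through a fixed pair of points, about $n^2/2$ sets, or one can split $[n]$ into pairs and take all unions of two of them, about $n^2/8$ sets. Signs enlarge the two constructions by different factors.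

\medskip\noindent\textbf{Matching families.} Let $M$ be a \emph{matching}, that is, a set of pairwise disjoint $2$-subsets of $[n]$, and let $\mathcal F_M$ be the set of all vertices whose support is the union of two members of $M$. The supports of two vertices of $\mathcal F_M$ meet in $0$, $2$ or $4$ coordinates. Each common coordinate contributes $\pm1$ to the scalar product, so the product is even whatever the signs, and $\mathcal F_M$ is independent. All $16$ sign patterns are allowed on each support, so with $\mu=\lfloor n/2\rfloor$,
\[
|\mathcal F_M|=16\binom{|M|}2\le 8\mu(\mu-1),
\]
and for $n\ge4$ equality holds if and only if $|M|=\mu$.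

\medskip\noindent\textbf{The family $\mathcal D$.} Now let all supports contain $\{1,2\}$, and call the first two entries of a vertex its head. Two vertices with the same head, with opposite signs at one further coordinate and with no other common coordinate have product $2-1=1$, so the signs outside the head cannot be chosen freely. What can be gained is the use of all four heads. Let $\mathcal D$ consist of all vertices with head $(1,1)$ or $(-1,-1)$ and two further entries $+1$, and all vertices with head $(1,-1)$ or $(-1,1)$ and two further entries $-1$. Two vertices of $\mathcal D$ with the same head have product at least $2$. If the heads are opposite, the product is at most $-2+2=0$. If the heads are orthogonal, the further entries have opposite signs and the product is at most $0$. So $\mathcal D$ is independent, and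
\[
|\mathcal D|=4\binom{n-2}2=2(n-2)(n-3).
\]
For $n\ge5$ the family $\mathcal D$ lies in no $\mathcal F_M$, because the supports $\{1,2,3,4\}$ and $\{1,2,3,5\}$ meet in three coordinates. Permutations of the coordinates and changes of sign of individual coordinates preserve scalar products; an \emph{image} of $\mathcal D$ is its image under a composition of such maps.

\medskip
The factors $16$ and $4$ cancel the difference between $n^2/8$ and $n^2/2$ exactly. The sizes are $2n^2-4n$ (perfect matching, $n$ even), $2n^2-8n+6$ (maximum matching, $n$ odd) and $2n^2-10n+12$ (the family $\mathcal D$): two constructions of different shape agree in the leading term, and the linear term decides in favor of matchings.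

\begin{theorem}\label{thm:main}
There is an absolute constant $n_0$ such that the following holds for all $n>n_0$, with $\mu=\lfloor n/2\rfloor$.
\begin{enumerate}
\item $\alpha[J_\pm(n,4,1)]=8\mu(\mu-1)$; this is $2n(n-2)$ for even $n$ and $2(n-1)(n-3)$ for odd $n$. The maximum independent sets are exactly the families $\mathcal F_M$ with $|M|=\mu$.
\item Every independent set that is not contained in any $\mathcal F_M$ has size at most $2(n-2)(n-3)$, and equality holds only for the images of $\mathcal D$.
\end{enumerate}
\end{theorem}

Both parts follow from one structural statement, whose proof occupies Sections~\ref{sec:heavy}--\ref{sec:free}.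

\begin{proposition}\label{prop:structure}
There is an absolute constant $n_0$ such that for $n>n_0$ every independent set $\mathcal F$ of $J_\pm(n,4,1)$ with $|\mathcal F|\ge2(n-2)(n-3)$ is contained in some $\mathcal F_M$ or is an image of $\mathcal D$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:structure}]
Part 2 is a restatement of the proposition. For part 1, an independent set contained in some $\mathcal F_M$ has size at most $8\mu(\mu-1)$, with equality only if it is all of $\mathcal F_M$ and $|M|=\mu$. Any other independent set has size at most $2n^2-10n+12$ by part 2, and this is less than $2n^2-4n$ for $n>2$ and less than $2n^2-8n+6$ for $n>3$.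
\end{proof}

\begin{remark}\label{rem:small}
The theorem fails for small $n$. Identify eight coordinates with the points of the affine space $\mathbb F_2^3$. It has $14$ planes of four points each, and two distinct planes are disjoint or meet in a line, which has two points. The $14\cdot16=224$ vertices supported on planes therefore have even products and form an independent set in $J_\pm(8,4,1)$, whereas $2n(n-2)=96$ for $n=8$. If $8$ divides $n$, then $n/8$ copies on disjoint sets of coordinates form an independent set $\mathcal E$ of size $28n$. For $n=16$ its size $448$ equals $2n(n-2)$, but $\mathcal E$ lies in no $\mathcal F_M$: if two supports in $\mathcal F_M$ meet in two coordinates then these form a member of $M$, while every two points of $\mathbb F_2^3$ are the intersection of two planes. So part 1 fails for $n=8$ and for $n=16$.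
\end{remark}

Since the competing constructions differ only in the linear term, an upper bound $2n^2+O(n)$ does not decide the question, and the proof has two stages. The first stage discards $O(n)$ members of $\mathcal F$ and shows that each remaining member looks locally like a member of a matching family or like a member of $\mathcal D$. The two shapes can coexist: a matching family on $a$ coordinates together with a copy of $\mathcal D$ on the other $n-a$ is independent and has about $2a^2+2(n-a)^2=2n^2-4a(n-a)$ members. The loss $4a(n-a)$ forces all but a bounded number of coordinates to be of one kind. In the second stage the structure found on these coordinates constrains every member of $\mathcal F$, including the discarded ones, and the count becomes exact up to a bounded error.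

\section{Signed sets and the case of two nonzero coordinates}\label{sec:pairs}

An \emph{element} is a nonzero integer $x$ with $|x|\le n$; its \emph{coordinate} is $|x|$. The two elements on the coordinate $i$ are written $+i$ and $-i$, or $si$ with $s\in\{+,-\}$. A \emph{signed set} is a set $A$ of elements with distinct coordinates. We identify it with the vector that has the sign of $x$ at the coordinate $|x|$ for $x\in A$ and $0$ elsewhere. Thus $\operatorname{supp}A=\{|x|:x\in A\}$, the vertices of $J_\pm(n,k,t)$ are the signed sets of size $k$, and
\begin{equation}\label{eq:parity}
\langle A,B\rangle=|A\cap B|-|A\cap(-B)|\equiv|\operatorname{supp}A\cap\operatorname{supp}B|\pmod 2 .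
\end{equation}
Vertical bars denote the coordinate of an element and the size of a set. A signed set \emph{meets} a set of coordinates if its support does. A signed pair \emph{on} a $2$-set $p\subset[n]$ is one with support $p$; there are four of them. For signed pairs $P,Q$ the product $\langle P,Q\rangle$ is $2$ exactly when $Q=P$, it is $-2$ exactly when $Q=-P$, and it is $\pm1$ exactly when the supports share one coordinate.

The case $k=2$ of the problem can be solved by hand, and its solution is also the first tool for $k=4$. Let $H$ be a set of signed pairs, no two of which have product $1$. We regard $H$ as a graph on the $2n$ elements. A \emph{block} of $H$ is a $2$-set $\{i,j\}\subset[n]$ such that all four signed pairs on it belong to $H$; these four pairs form a $4$-cycle on the elements $\pm i,\pm j$.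

\begin{lemma}\label{lem:pairs}
Let $H$ be a set of signed pairs, no two of which have product $1$.
\begin{enumerate}
\item[(a)] If $\{x,y\}$ and $\{x,z\}$ are distinct members of $H$, then $z=-y$. Hence every element has degree at most $2$, every coordinate lies in the support of at most $4$ members of $H$, and $|H|$ is at most the number of elements of nonzero degree.
\item[(b)] Distinct blocks are disjoint. If an element $x$ and both of its neighbors have degree $2$, then $|x|$ lies in a block.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $|y|\ne|z|$, the two pairs share only the coordinate $|x|$ and have product $1$. So $|z|=|y|$ and $z=-y$. The neighbors of $x$ therefore lie on one coordinate, and there are at most two. A coordinate has two elements, each of degree at most $2$. Finally $2|H|$ is the sum of the degrees.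

(b) If $\{i,j\}$ and $\{i,j'\}$ were blocks with $j\ne j'$, then $+i$ would have the neighbors $+j$ and $+j'$, against (a). Let $x$ have the neighbors $y$ and $-y$, both of degree $2$. By (a) the second neighbor of $y$ is $-x$, and so is the second neighbor of $-y$. So all four signed pairs on $\{|x|,|y|\}$ are in $H$.
\end{proof}

For even $n$ this gives $\alpha[J_\pm(n,2,1)]=2n$ and all extremal sets. The bound $|H|\le2n$ is part (a). The $4\cdot n/2$ signed pairs on the members of a perfect matching have even products and attain it. Conversely, if $|H|=2n$ then all degrees are $2$, and by (b) the blocks form a perfect matching of $[n]$. The same argument is stable: if $|H|\ge2n-O(1)$, then all but $O(1)$ coordinates lie in blocks. This is how the matching $M$ will be found in Section~\ref{sec:bound}.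

To use the lemma for $k=4$ we need a set of signed pairs attached to an independent family of signed $4$-sets and inheriting the forbidden product. The pairs that can be completed to a member of the family in many disjoint ways have this property.

\section{Heavy sets}\label{sec:heavy}

From now on $\mathcal F$ is an independent set of $J_\pm(n,4,1)$, and its vertices are called \emph{members}. No assumption on $|\mathcal F|$ or $n$ is made before Proposition~\ref{prop:dichotomy}.

\begin{definition}
A signed set $A$ with $1\le|A|\le3$ is \emph{heavy} if there are members $F_1,\dots,F_5$ containing $A$ such that the sets $\operatorname{supp}(F_a\setminus A)$ are pairwise disjoint.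
\end{definition}

The number five is one more than the size of a member, so that no member can touch all five completions. Disjointness is required of the supports and not only of the sets, because $x$ and $-x$ contribute to a scalar product.

\begin{lemma}\label{lem:heavy}
Let each of $A$ and $B$ be a member or a heavy set; $A=B$ is allowed. Then $\langle A,B\rangle\ne1$. In particular no singleton is heavy.
\end{lemma}

\begin{proof}
For two members the product is $4$ if they are equal and differs from $1$ by independence if they are not. Let $A$ be heavy, with $F_1,\dots,F_5$ as in the definition, and let $B$ be any signed set with at most four elements. Each coordinate of $B$ lies in at most one of the five disjoint sets $\operatorname{supp}(F_a\setminus A)$, so one of them misses $\operatorname{supp}B$, and for that index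
\[
\langle F_a,B\rangle=\langle A,B\rangle+\langle F_a\setminus A,B\rangle=\langle A,B\rangle .
\]
If $B$ is a member, the left side is a product of two members. If $B$ is heavy, the left side is the product of a member and a heavy set, which is the case just settled. A heavy singleton $A$ would have $\langle A,A\rangle=1$.
\end{proof}

Let $H$ be the set of heavy pairs. By Lemma~\ref{lem:heavy}, Lemma~\ref{lem:pairs} applies to $H$; in particular $|H|\le 2n$. An element is \emph{bound} if it lies in a heavy pair and \emph{free} otherwise. One special case of Lemma~\ref{lem:heavy} is used often.

\begin{corollary}\label{cor:partner}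
If $V\in\mathcal F$, $x\in V$ and $\{x,z\}\in H$, then $z\in V$ or $-z\in V$.
\end{corollary}

\begin{proof}
Otherwise $\langle V,\{x,z\}\rangle=1$.
\end{proof}

Heaviness restricts the family through products. Its absence restricts the family through counting: all completions of a non-heavy set pass through a bounded set of coordinates.

\begin{lemma}\label{lem:cover}
If $1\le|A|\le3$ and $A$ is not heavy, there is a set $T(A)$ of at most $4(4-|A|)$ coordinates such that $F\setminus A$ meets $T(A)$ for every member $F\supset A$.
\end{lemma}

\begin{proof}
Take a maximal collection of members $F'\supset A$ for which the sets $\operatorname{supp}(F'\setminus A)$ are pairwise disjoint. It has at most four members, since $A$ is not heavy. Let $T(A)$ be the union of these supports. A member $F\supset A$ with $F\setminus A$ missing $T(A)$ would not be in the collection and could be added to it.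
\end{proof}

We fix such a set $T(A)$ for each non-heavy $A$ and write $T(x)$, $T(x,y)$ for $T(\{x\})$, $T(\{x,y\})$. The set $T(x)$ is defined for every element $x$. Each coordinate carries two elements and meets at most four heavy pairs, so the following bounds hold:
\begin{center}
\begin{tabular}{lccc}
$|A|$ & $1$ & $2$ & $3$\\ \hline
coordinates in $T(A)$ & $12$ & $8$ & $4$\\
elements with coordinate in $T(A)$ & $24$ & $16$ & $8$\\
heavy pairs meeting $T(A)$ & $48$ & $32$ & $16$
\end{tabular}
\end{center}

Two distinct heavy pairs with a common element contain $y$ and $-y$ by Lemma~\ref{lem:pairs}(a), so they do not lie in one member. Hence the heavy pairs inside a member are disjoint, and a member contains $0$, $1$ or $2$ of them. Let $\mathcal F_0,\mathcal F_1,\mathcal F_2$ be the corresponding parts of $\mathcal F$. A member of $\mathcal F_2$ is the union of its two heavy pairs, so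
\begin{equation}\label{eq:F2}
|\mathcal F_2|\le\tfrac12|H|^2 .
\end{equation}

\begin{example}\label{ex:heavy}
In $\mathcal F_M$ with $|M|\ge6$ every signed pair on a member of $M$ is heavy. A signed pair whose coordinates lie in two different members of $M$ is not, since all members containing it have the same support. So the blocks of $H$ are the members of $M$, and $\mathcal F_M=\mathcal F_2$.

In $\mathcal D$ with $n\ge12$ the heads $\pm P_0$ and $\pm Q_0$, where $P_0=\{+1,+2\}$ and $Q_0=\{+1,-2\}$, are heavy. No other pair is, since all its completions use the coordinate $1$ or all use the coordinate $2$. So $\mathcal D=\mathcal F_1$, the elements $\pm i$ with $i\ge3$ are free, and a head together with one further element of the right sign is a heavy triple.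

In the family $\mathcal E$ of Remark~\ref{rem:small} the completions of a pair lie in six coordinates, so at most three are disjoint. No pair is heavy, and $\mathcal E=\mathcal F_0$ has $28n$ members.
\end{example}

\section{All but $O(n)$ members have one of two shapes}\label{sec:shapes}

Example~\ref{ex:heavy} suggests what to prove: $\mathcal F_0$ has only linear size (the family $\mathcal E$ shows that no smaller order is possible), and almost all of $\mathcal F_1$ looks like $\mathcal D$.

For $\mathcal F_0$, try to build a member element by element. There are $2n$ choices for a first element $e$, then by Lemma~\ref{lem:cover} at most $24$ for a second element $f$, and at most $16$ for a third element $g$ because $\{e,f\}$ is not heavy. The triple $\{e,f,g\}$ may be heavy, and then nothing bounds the number of choices for the fourth element $h$; this gives only $O(n^2)$. The remedy is to run the same procedure once more starting from $h$, which places $h$ in a triple that either lies in few members or pins $h$ down.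

\begin{lemma}\label{lem:F0}
$|\mathcal F_0|\le 768\cdot64\,n$.
\end{lemma}

\begin{proof}
Let $d(A)$ be the number of members containing $A$. We first note:
\begin{equation}\label{eq:obs}
\text{if $\{a,b\}$ is not heavy and $d(\{a,b,h\})\ge17$, then $|h|\in T(a,b)$.}
\end{equation}
Indeed, if $|h|\notin T(a,b)$, then every member $\{a,b,h,x\}$ has $|x|\in T(a,b)$, which leaves at most $16$ choices for $x$.

A \emph{chain} is a triple $(e,f,g)$ of elements such that $|f|\in T(e)$, the set $\{e,f\}$ is a non-heavy signed pair, and $|g|\in T(e,f)$. There are at most $2n\cdot24\cdot16=768n$ chains. If $F\in\mathcal F_0$ and $e\in F$, then $F$ contains a chain starting from $e$: Lemma~\ref{lem:cover} gives $f\in F\setminus\{e\}$ with $|f|\in T(e)$, the pair $\{e,f\}$ is not heavy because $F\in\mathcal F_0$, and the lemma gives $g\in F\setminus\{e,f\}$ with $|g|\in T(e,f)$.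

At most $768n\cdot16$ members contain a chain $(e,f,g)$ with $d(\{e,f,g\})\le16$. Let $F$ be any other member of $\mathcal F_0$, let $(e,f,g)$ be a chain in $F$ and let $h$ be the fourth element. Take a chain $(h,a,b)$ in $F$. Then $a,b\in\{e,f,g\}$, the pair $\{a,b\}$ is not heavy, and $d(\{a,b,h\})\ge17$, so $|h|\in T(a,b)$ by \eqref{eq:obs}. Thus $F$ is determined by the chain $(e,f,g)$, one of its three pairs $\{a,b\}$, and one of at most $16$ elements $h$. There are at most $768n\cdot48$ such members.
\end{proof}

Let $\mathcal G$ be the set of members of the form $P\cup\{x,y\}$ where $P\in H$, the elements $x,y$ are free, and the triples $P\cup\{x\}$ and $P\cup\{y\}$ are heavy. In such a member $P$ is the set of bound elements and the only heavy pair, so $\mathcal G\subset\mathcal F_1$.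

\begin{lemma}\label{lem:F1}
$|\mathcal F_1\setminus\mathcal G|\le3008\,n$.
\end{lemma}

\begin{proof}
Let $F=P\cup\{x,y\}\in\mathcal F_1\setminus\mathcal G$, where $P$ is the heavy pair of $F$. The pair $\{x,y\}$ is not heavy, so $P$ meets $T(x,y)$, and
\begin{equation}\label{eq:32}
\text{given $x$ and $y$, there are at most $32$ choices for $P$.}
\end{equation}

Suppose first that one of $x,y$ is bound, and name it $x$; say $\{x,z\}\in H$. By Corollary~\ref{cor:partner}, $z\in F$ or $-z\in F$. If $z\in F$ then $\{x,z\}$ is a second heavy pair in $F$, which is excluded. So $-z\in F$, and as $|z|\ne|x|$, either $-z=y$ or $-z\in P$.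

\emph{Case $-z=y$.} Then $\{x,-y\}\in H$, so there are at most $2|H|\le4n$ ordered pairs $(x,y)$, and at most $4n\cdot32=128n$ members by \eqref{eq:32}.

\emph{Case $P=\{-z,w\}$.} The triple $W=\{-z,w,x\}$ satisfies $\{-z,w\}\in H$ and $\{x,z\}\in H$. We count the triples of this form that meet a given coordinate. The coordinate belongs to $-z$, $w$ or $x$ (three choices), and the element on it has one of two signs. Since degrees in $H$ are at most $2$, the element $z$ leaves at most two choices for each of $w$ and $x$; the element $w$ leaves at most two for $z$ and then two for $x$; the element $x$ leaves at most two for $z$ and then two for $w$. This gives at most $3\cdot2\cdot2\cdot2=24$ triples. Given $y$, the triple $W=F\setminus\{y\}$ meets $T(y)$, so there are at most $12\cdot24=288$ choices for $W$, and at most $2n\cdot288=576n$ members.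

Suppose now that $x$ and $y$ are free. As $F\notin\mathcal G$, one of the triples $P\cup\{x\}$, $P\cup\{y\}$ is not heavy; choose the names so that $P\cup\{x\}$ is not.

\emph{Case $|y|\in T(x)$.} There are at most $2n\cdot24$ ordered pairs $(x,y)$, and at most $48n\cdot32=1536n$ members by \eqref{eq:32}.

\emph{Case $|y|\notin T(x)$.} Then $P$ meets $T(x)$, so given $x$ there are at most $48$ choices for $P$. Since $|y|\in T(P\cup\{x\})$, there are then at most $8$ choices for $y$. This gives at most $2n\cdot48\cdot8=768n$ members.

The four bounds add up to $3008n$.
\end{proof}

With the absolute constant $C_1=768\cdot64+3008$ we have, for every $n$ and every independent $\mathcal F$,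
\begin{equation}\label{eq:split}
|\mathcal F|\le|\mathcal F_2|+|\mathcal G|+C_1n .
\end{equation}

\section{Links of free elements and the dichotomy}\label{sec:links}

The part $\mathcal F_2$ is bounded by \eqref{eq:F2}. To bound $\mathcal G$ we ask how many heavy pairs $P$ can complete given free elements $x,y$. Such a $P$ forms a heavy triple with each of them, so we define the \emph{link} of a free element $x$ as
\[
L(x)=\{P\in H:\ |x|\notin\operatorname{supp}P,\ P\cup\{x\}\text{ is heavy}\},
\]
and for free $x,y$ with $|x|\ne|y|$ we let $m(x,y)$ be the number of $P\in H$ with $P\cup\{x,y\}\in\mathcal G$. All such $P$ lie in $L(x)\cap L(y)$. We write $\{\pm P\}$ for $\{P,-P\}$. In $\mathcal D$, by Example~\ref{ex:heavy}, $L(+i)=\{\pm P_0\}$ and $L(-i)=\{\pm Q_0\}$ for all $i\ge3$.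

\begin{lemma}\label{lem:links}
Let $x,y$ be free elements with $|x|\ne|y|$.
\begin{enumerate}
\item[(a)] Distinct $P,Q\in L(x)$ have $\langle P,Q\rangle\in\{-1,-2\}$.
\item[(b)] If $-x$ is also free, then $L(x)\cap L(-x)=\emptyset$.
\item[(c)] If $P,-P\in L(x)$, then $L(x)=\{\pm P\}$. Always $|L(x)|\le3$.
\item[(d)] $m(x,y)\le2$, and if $m(x,y)=2$ then $L(x)=L(y)=\{\pm P\}$ for some $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product is not $2$ because $P\ne Q$, and it is not $1$ because $P,Q$ are heavy. It is not $0$ because $\langle P\cup\{x\},Q\cup\{x\}\rangle=\langle P,Q\rangle+1$ is a product of heavy triples.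

(b) A common $P$ would give heavy triples with $\langle P\cup\{x\},P\cup\{-x\}\rangle=2-1=1$.

(c) If $P,-P\in L(x)$, a third pair in $L(x)$ would have negative product with both $P$ and $-P$ by (a), which is impossible. If $L(x)$ contains no two opposite pairs, then all products in (a) equal $-1$: any two pairs of $L(x)$ share exactly one coordinate and have opposite signs there. Three pairs cannot share a coordinate, as there are only two signs. So if two supports are $\{a,b\}$ and $\{a,c\}$, any further support avoids $a$, meets both, and equals $\{b,c\}$. The supports are distinct, so $|L(x)|\le3$.

(d) Let $P\ne Q$ be counted by $m(x,y)$. The members $P\cup\{x,y\}$ and $Q\cup\{x,y\}$ have product $\langle P,Q\rangle+2\ne1$, so $\langle P,Q\rangle=-2$ by (a), that is, $Q=-P$. Now (c) gives $L(x)=L(y)=\{\pm P\}$, and no third pair is counted.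
\end{proof}

By (d) alone a pair of coordinates, which carries up to four pairs of free elements, could support eight members of $\mathcal G$. Part (b) halves this. For $j=0,1,2$ let $w_j$ be the number of coordinates with exactly $j$ free elements, and let $N$ be the set of the $w_2$ coordinates with both elements free. For coordinates $i\ne j$ let $g(i,j)$ be the number of members of $\mathcal G$ whose free elements lie on $i$ and $j$; it is the sum of $m(x,y)$ over free $x,y$ with $|x|=i$, $|y|=j$, and $|\mathcal G|$ is the sum of $g(i,j)$ over all $2$-sets $\{i,j\}$.

\begin{lemma}\label{lem:g}
If $i,j\in N$, then $g(i,j)\le4$, with equality only if the table of values $m(\pm i,\pm j)$ is one of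
\[
\begin{pmatrix}1&1\\1&1\end{pmatrix}\ (\text{type }1),\qquad
\begin{pmatrix}2&0\\0&2\end{pmatrix},\ \begin{pmatrix}0&2\\2&0\end{pmatrix}\ (\text{type }2).
\]
If $i$ or $j$ is not in $N$ then $g(i,j)\le2$, and $g(i,j)=0$ if $i$ or $j$ has no free element.
\end{lemma}

\begin{proof}
Arrange the values $m(x,y)$ in a table with rows indexed by the free elements on $i$ and columns by those on $j$. The entries are at most $2$. If $m(x,y)=2$ and $-x$ is free, then $L(-x)\cap L(y)=L(-x)\cap L(x)=\emptyset$ by Lemma~\ref{lem:links}(d),(b), so $m(-x,y)=0$; the same holds with the roles of $x$ and $y$ exchanged. Thus an entry $2$ is the only nonzero entry in its row and in its column. A $2\times2$ table with no entry $2$ has sum at most $4$, with equality only for type 1. One with an entry $2$ has zeros in the two adjacent places, so its sum is at most $4$, with equality only for type 2. A table with a single row or column has at most two entries and sum at most $2$, and an empty table has sum $0$.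
\end{proof}

In $\mathcal D$ every pair of coordinates $i,j\ge3$ is of type 2.

We now bring in the hypothesis of Proposition~\ref{prop:structure}. For the rest of the paper
\begin{equation}\label{eq:size}
|\mathcal F|\ge2(n-2)(n-3)=2n^2-10n+12,
\end{equation}
the letters $C,C_1,C_2,\dots$ and the constants implied in $O(\cdot)$ are absolute, and $n$ is larger than a suitable absolute constant. Most steps use only that $|\mathcal F|\ge2n^2-O(n)$. The coefficient $10$ matters in three final counts, one in Section~\ref{sec:bound} and two in Section~\ref{sec:free}.

\begin{proposition}\label{prop:dichotomy}
With $C=C_1+10$, either $w_0\ge n-3C$ or $w_2\ge n-3C$.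
\end{proposition}

\begin{proof}
There are $2w_0+w_1$ bound elements, so $|H|\le2w_0+w_1$ by Lemma~\ref{lem:pairs}(a). By \eqref{eq:F2} and Lemma~\ref{lem:g},
\begin{align}
|\mathcal F_2|&\le\tfrac12(2w_0+w_1)^2=2w_0^2+2w_0w_1+\tfrac12w_1^2,\label{eq:F2w}\\
|\mathcal G|&\le4\binom{w_2}2+2w_1w_2+2\binom{w_1}2\le2w_2^2+2w_1w_2+w_1^2.\label{eq:Gw}
\end{align}
Subtracting the sum of the right sides from $2n^2=2(w_0+w_1+w_2)^2$ leaves
\[
\Delta=\tfrac12w_1^2+2w_0w_1+2w_1w_2+4w_0w_2,
\]
so $|\mathcal F|\le2n^2-\Delta+C_1n$ by \eqref{eq:split}, and \eqref{eq:size} gives $\Delta\le Cn$. Since $\Delta\ge\frac12w_1(w_0+w_1+w_2)=\frac12w_1n$, we get $w_1\le2C$. For $n\ge4C$ it follows that $\max(w_0,w_2)\ge(n-2C)/2\ge n/4$, and then $4w_0w_2\le Cn$ gives $\min(w_0,w_2)\le C$. Hence $\max(w_0,w_2)\ge n-2C-C$.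
\end{proof}

Proposition~\ref{prop:structure} now follows from Propositions~\ref{prop:A} and~\ref{prop:B}, which treat the two cases.

\section{Almost all elements bound: matching families}\label{sec:bound}

\begin{proposition}\label{prop:A}
If $w_0\ge n-3C$, then $\mathcal F\subset\mathcal F_M$ for some matching $M$.
\end{proposition}

\begin{proof}
\emph{Step 1: blocks cover all but $O(1)$ coordinates.} By \eqref{eq:Gw}, $|\mathcal G|\le2(w_1+w_2)^2\le18C^2$. Then \eqref{eq:F2}, \eqref{eq:split} and \eqref{eq:size} give $\frac12|H|^2\ge2n^2-C_2n$ for a constant $C_2$. For $n\ge C_2/2$ we have $(2n-C_2)^2\le4n^2-2C_2n$, so $|H|\ge2n-C_2$. Call an element \emph{deficient} if its degree in $H$ is less than $2$. The sum of $2-\deg x$ over all $2n$ elements is $4n-2|H|\le2C_2$, and its terms are nonnegative, so at most $2C_2$ elements are deficient. Let $R$ be the set of coordinates that lie in no block of $H$. If $i\in R$, then by Lemma~\ref{lem:pairs}(b) the element $+i$ is deficient or adjacent to a deficient element. A deficient element has at most one neighbor, so $r=|R|\le4C_2$. The number of blocks is $q=(n-r)/2$.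

\emph{Step 2: every member respects the blocks.} Call a $2$-set $p\subset[n]$ \emph{tight} if at least three of the four signed pairs on $p$ are heavy. The four signed pairs form a $4$-cycle on the elements over $p$, and three edges of a $4$-cycle cover all its vertices. So each element over $p$ lies in a heavy pair on $p$, and Corollary~\ref{cor:partner} gives:
\begin{equation}\label{eq:tight}
\text{every member meets a tight $2$-set in $0$ or $2$ coordinates.}
\end{equation}
Blocks are tight. Hence the support of every member consists of whole blocks and an even number of coordinates of $R$. This holds for all of $\mathcal F$, and it allows a count with error $O(1)$ in place of $O(n)$. What remains is to extend the matching to $R$.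

\emph{Step 3: the count.} Sort the members by the size of $\operatorname{supp}V\cap R$. At most $16\binom q2$ members are supported on two blocks, and at most $16\binom r4=O(1)$ inside $R$. The others have the form $P\cup Q$ with $\operatorname{supp}P\subset R$ and $Q$ a signed pair on a block. If $P$ is not heavy, it occurs with at most four different blocks, since five would make it heavy; these members number at most $4\binom r2\cdot4\cdot4=O(1)$. For each of the $4q$ signed pairs $Q$ on blocks let $S_Q$ be the set of heavy $P$ with $\operatorname{supp}P\subset R$ and $P\cup Q\in\mathcal F$, and let $s=\max_Q|S_Q|$. Since $2n^2=2(2q+r)^2=8q^2+8qr+O(1)$,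
\[
|\mathcal F|\le8q^2-8q+4qs+O(1)=2n^2-4q(2r+2-s)+O(1).
\]
If $s\le2r-4$, then $|\mathcal F|\le2n^2-24q+O(1)=2n^2-12n+O(1)$, which contradicts \eqref{eq:size} for large $n$. Therefore
\begin{equation}\label{eq:slower}
s\ge2r-3 .
\end{equation}
For $s=2r-3$ the bound is $2n^2-10n+O(1)$, of the same form as \eqref{eq:size}, so counting can go no further and the remaining cases need structure.

\emph{Step 4: the matching on $R$.} Fix $Q$ with $|S_Q|=s$. For distinct $P,P'\in S_Q$ we have $\langle P,P'\rangle\ne1$ because both are heavy, and $\langle P,P'\rangle\ne-1$ because the members $P\cup Q$ and $P'\cup Q$ have product $\langle P,P'\rangle+2$. So the supports of $P$ and $P'$ are equal or disjoint, and the supports occurring in $S_Q$ form a matching in $R$. As $R$ contains no block, each support carries at most three pairs of $S_Q$, and a support that carries three is tight. Thus $2r-3\le s\le3\lfloor r/2\rfloor$. This forces $r\le6$, and it excludes $r=5$, where it reads $7\le6$. In each remaining case we name a matching $M_R$ in $R$ such that $\operatorname{supp}V\cap R$, which has even size, is a union of members of $M_R$ for every $V\in\mathcal F$.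
\begin{itemize}
\item $r\in\{0,1\}$: the only subset of even size is empty, and $M_R=\emptyset$.
\item $r=2$: the subsets of even size are $\emptyset$ and $R$, and $M_R=\{R\}$.
\item $r=3$: here $s\ge3$ and only one support $p$ occurs in $S_Q$, so $p$ is tight. The other two $2$-subsets of $R$ meet $p$ in one coordinate and are excluded by \eqref{eq:tight}. Take $M_R=\{p\}$.
\item $r=4$: here $s\ge5$ with at most two supports, so one of them, $p$, is tight. Each member meets $p$ in $0$ or $2$ coordinates, hence by parity also $R\setminus p$. Take $M_R=\{p,R\setminus p\}$.
\item $r=6$: here $s\ge9$ with at most three supports, so there are three, they partition $R$, and all are tight. Let $M_R$ consist of them.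
\end{itemize}
Let $M$ consist of the blocks and the members of $M_R$. The support of every member of $\mathcal F$ is a union of members of $M$ and has four coordinates, so $\mathcal F\subset\mathcal F_M$.
\end{proof}

\section{Almost all elements free: the family $\mathcal D$}\label{sec:free}

\begin{proposition}\label{prop:B}
If $w_2\ge n-3C$, then $\mathcal F$ is an image of $\mathcal D$.
\end{proposition}

Throughout this section $w_0+w_1\le3C$. By \eqref{eq:F2w}, $|\mathcal F_2|\le18C^2$, so $|\mathcal G|\ge2n^2-O(n)$ by \eqref{eq:split} and \eqref{eq:size}. At most $3Cn$ pairs of coordinates are not contained in $N$, and each has $g\le2$. So the sum of $g(i,j)$ over the $2$-subsets of $N$ is at least $2n^2-O(n)$, while $4\binom{w_2}2\le2n^2$. The sum of the nonnegative integers $4-g(i,j)$ is therefore at most $C_3n$ for a constant $C_3$. Let $\Gamma$ be the graph on $N$ whose edges are the pairs with $g(i,j)=4$. Then all but at most $C_3n$ pairs in $N$ are edges of $\Gamma$, and each edge is of type 1 or type 2 by Lemma~\ref{lem:g}.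

\subsection{Edges of type 1 and type 2}

An edge of type 2 determines the links at its ends. Call $i\in N$ \emph{antipodal} if $L(+i)=\{\pm S\}$ and $L(-i)=\{\pm S'\}$ for some $S,S'\in H$, and let its \emph{label} be the unordered pair $\{L(+i),L(-i)\}$. If $ij$ is of type 2, with $m(x,y)=m(-x,-y)=2$, then Lemma~\ref{lem:links}(d) gives $L(x)=L(y)$ and $L(-x)=L(-y)$, both of the form $\{\pm S\}$. So an edge of type 2 joins two antipodal coordinates with the same label, as in $\mathcal D$. The count so far does not exclude type 1. If $ij$ is of type 1, then
\begin{equation}\label{eq:type1}
L(si)\cap L(s'j)\ne\emptyset\quad\text{for all signs } s,s'.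
\end{equation}
Links have at most three members and the two links on a coordinate are disjoint, so \eqref{eq:type1} is hard to satisfy for many pairs at once. The next two lemmas make this precise.

\begin{lemma}\label{lem:type1anti}
No edge of type $1$ has an antipodal end.
\end{lemma}

\begin{proof}
Let $ij$ be of type 1 with $i$ antipodal. By \eqref{eq:type1} there are $P\in L(+i)\cap L(+j)$ and $Q\in L(-i)\cap L(+j)$. Then $L(+i)=\{\pm P\}$, and $Q\ne\pm P$ because $L(+i)\cap L(-i)=\emptyset$. Lemma~\ref{lem:links}(a) applied in $L(+j)$ gives $\langle P,Q\rangle=-1$. So the heavy pairs $-P$ and $Q$ have product $1$, against Lemma~\ref{lem:heavy}.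
\end{proof}

\begin{lemma}\label{lem:clique}
Let $\ell=2\cdot3^6+2$. There is no set of $\ell$ coordinates in $N$ any two of which form an edge of type $1$.
\end{lemma}

\begin{proof}
Suppose there is such a set, and fix a coordinate $i$ in it. Put $B=L(+i)\cup L(-i)$, so $|B|\le6$. For each of the other $2\cdot3^6+1$ coordinates $j$ define $\varphi_j:B\to\{+,-,0\}$ by $\varphi_j(P)=s$ if $P\in L(sj)$, and $\varphi_j(P)=0$ if $P$ is in neither link; this is well defined by Lemma~\ref{lem:links}(b). There are at most $3^6$ such functions, so three coordinates $j_1,j_2,j_3$ have the same one.

Each link $L(sj_a)$ meets both of the disjoint sets $L(+i)$ and $L(-i)$, so it has at least two members in $B$ and at most one outside $B$. For $a\ne b$ the links $L(+j_a)$ and $L(-j_b)$ have a common member by \eqref{eq:type1}. It is not in $B$, since there it would have $\varphi_{j_a}=+$ and $\varphi_{j_b}=-$. So each of the six links $L(y)$, $y\in\{\pm j_1,\pm j_2,\pm j_3\}$, has exactly one member $\xi(y)$ outside $B$, and $\xi(+j_a)=\xi(-j_b)$ whenever $a\ne b$. Then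
\[
\xi(+j_2)=\xi(-j_3)=\xi(+j_1)=\xi(-j_2),
\]
which contradicts $L(+j_2)\cap L(-j_2)=\emptyset$.
\end{proof}

\subsection{One label on almost all coordinates}

Recall Tur\'an's theorem: a graph on $w$ vertices with no complete subgraph on $\ell\ge2$ vertices has at most $\bigl(1-\frac1{\ell-1}\bigr)\frac{w^2}2$ edges.

\begin{lemma}\label{lem:dominant}
There is a set $X$ of at least $n-C_4$ antipodal coordinates with the same label.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:clique} and Tur\'an's theorem, the number of edges of type 2 is at least
\[
\binom{w_2}2-C_3n-\Bigl(1-\frac1{\ell-1}\Bigr)\frac{w_2^2}2=\frac{w_2^2}{2(\ell-1)}-\frac{w_2}2-C_3n\ge\frac{n^2}{4\ell}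
\]
for large $n$, as $w_2\ge n-3C$. Group the antipodal coordinates into classes $X_\lambda$ by their labels, and let $X$ be a largest class. Every edge of type 2 lies inside a class, so
\[
\frac{n^2}{4\ell}\le\frac12\sum_\lambda|X_\lambda|^2\le\frac12|X|\,n,
\]
and $|X|\ge n/(2\ell)$. No edge of $\Gamma$ joins $X$ to $N\setminus X$: an edge of type 1 misses $X$ by Lemma~\ref{lem:type1anti}, and an edge of type 2 stays inside a class. Hence $|X|(w_2-|X|)\le C_3n$, so $w_2-|X|\le2\ell C_3$, and $C_4=3C+2\ell C_3$ serves.
\end{proof}

Let $Y=[n]\setminus X$ and $\eta=|Y|\le C_4$, and let $\{\{\pm P\},\{\pm Q\}\}$ be the label of $X$. The elements of $P$ and $Q$ are bound, so their coordinates lie outside $N$ and hence in $Y$. Changing the sign of a coordinate $i\in X$ replaces $\mathcal F$ by an image, exchanges the links $L(+i)$ and $L(-i)$, and leaves $P$, $Q$ and the links on the other coordinates of $X$ unchanged. So we may assume that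
\begin{equation}\label{eq:normal}
L(+i)=\{\pm P\},\qquad L(-i)=\{\pm Q\}\qquad(i\in X).
\end{equation}
The four pairs $\pm P,\pm Q$ are heavy, so $\langle P,Q\rangle\ne\pm1$, and $Q\ne\pm P$ by Lemma~\ref{lem:links}(b), so $\langle P,Q\rangle\ne\pm2$. Thus $\langle P,Q\rangle=0$, and the supports of $P$ and $Q$ are equal or disjoint. Put $K=\operatorname{supp}P\cup\operatorname{supp}Q\subset Y$, so $|K|\in\{2,4\}$. We call $\pm P,\pm Q$ the \emph{heads} and set $s_S=+$ for $S=\pm P$ and $s_S=-$ for $S=\pm Q$.

\subsection{The exact structure}

As in Section~\ref{sec:bound}, the heavy sets found so far now constrain every member. For $V\in\mathcal F$ the products with the four heads differ from $1$, so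
\begin{equation}\label{eq:even}
\langle V,P\rangle,\ \langle V,Q\rangle\in\{0,2,-2\},
\end{equation}
and $\langle V,P\rangle\ne0$ means that $V$ contains $P$ or $-P$; the same holds for $Q$.

\begin{lemma}\label{lem:meetX}
Every member that meets $X$ is of one of two kinds:
\begin{enumerate}
\item[(I)] $S\cup\{s_Si,s_Sj\}$ with $S$ a head and $i,j\in X$;
\item[(II)] $S\cup\{s_Si,v\}$ with $S$ a head, $i\in X$ and $|v|\in Y\setminus\operatorname{supp}S$.
\end{enumerate}
For a head $S$ and $c\in Y\setminus\operatorname{supp}S$ let $n_S(c)$ be the number of members of kind \textup{(II)} with head $S$ and $|v|=c$. Then $n_S(c)\le|X|$. If $n_S(c)\ge3$, then all these members have the same sign at $c$, and they have distinct coordinates $i$.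
\end{lemma}

\begin{proof}
Let $+i\in V$ with $i\in X$. By \eqref{eq:normal} the triple $P\cup\{+i\}$ is heavy, so $\langle V,P\rangle+1\ne1$, and $V$ contains $P$ or $-P$ by \eqref{eq:even}. In the same way $-i\in V$ and the heavy triple $Q\cup\{-i\}$ force $V$ to contain $Q$ or $-Q$. A member meeting $X$ cannot contain one of $\pm P$ and also one of $\pm Q$: if the supports are disjoint it would have at least five elements, and if they are equal the two heads would coincide. So $V$ contains one head $S$, and all its elements over $X$ have the sign $s_S$. This gives the two kinds.

Two members $S\cup\{s_Si,+c\}$ and $S\cup\{s_Si',-c\}$ with $i\ne i'$ would have product $2-1=1$. So if both signs occur at $c$, then a single $i$ occurs and $n_S(c)=2\le|X|$. If one sign occurs, the member is determined by $i$.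
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
There are at most $4\binom{|X|}2$ members of kind (I) and at most $16\binom\eta4=O(1)$ members supported inside $Y$. Since $|X|=n-\eta$,
\begin{equation}\label{eq:countB}
|\mathcal F|\le2n^2-(4\eta+2)n+\sum_{S,c}n_S(c)+O(1).
\end{equation}

\emph{The case $|K|=4$ does not occur.} If $S=\pm P$ and $c\in\operatorname{supp}Q$, a member counted by $n_S(c)$ meets $\operatorname{supp}Q$ in the single coordinate $c$ and has product $\pm1$ with $Q$, against \eqref{eq:even}. The same holds for $S=\pm Q$ and $c\in\operatorname{supp}P$, using the product with $P$. So only $c\in Y\setminus K$ contribute to the sum in \eqref{eq:countB}, the sum is at most $4(\eta-4)n$, and $|\mathcal F|\le2n^2-18n+O(1)$. This contradicts \eqref{eq:size}.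

So $|K|=2$, all four heads have support $K$, and the sum in \eqref{eq:countB} has $4(\eta-2)$ terms. The trivial bound on the terms gives $2n^2-10n+O(1)$, which leaves no room for a small term.

\emph{All terms are at least $3$.} If $n_S(c)\le2$ for some $S$ and $c$, the sum is at most $(4(\eta-2)-1)n+2$, and $|\mathcal F|\le2n^2-11n+O(1)$, again contradicting \eqref{eq:size}. So $n_S(c)\ge3$ for all heads $S$ and all $c\in Y\setminus K$. By Lemma~\ref{lem:meetX} the members counted by $n_S(c)$ have a common sign $\sigma_S(c)$ at $c$ and use at least three coordinates $i\in X$.

\emph{The coordinates of $Y\setminus K$ behave like those of $X$.} Fix $c\in Y\setminus K$, $S\in\{\pm P\}$ and $S'\in\{\pm Q\}$. Choose members $S\cup\{+i,\sigma_S(c)c\}$ and $S'\cup\{-i',\sigma_{S'}(c)c\}$ with $i\ne i'$. Since $\langle S,S'\rangle=0$, their product is $1$ if the signs at $c$ agree; so they disagree. As this holds for all four choices of $(S,S')$,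
\[
\sigma_P(c)=\sigma_{-P}(c)=-\sigma_Q(c)=-\sigma_{-Q}(c).
\]
Changing the sign of the coordinate $c$ if necessary, which affects neither the heads nor \eqref{eq:normal}, we may assume $\sigma_S(c)=s_S$ for all $S$ and all $c\in Y\setminus K$. Now every member of kind (I) or (II) is a head $S$ together with two elements of sign $s_S$.

\emph{Members supported inside $Y$.} Such a member $V$ has at least two elements outside $K$. If $+c\in V$ with $c\in Y\setminus K$, take a member $P\cup\{+i,+c\}$ with $i\in X$. Its product with $V$ is $\langle V,P\rangle+1$, so $\langle V,P\rangle\ne0$ and $V$ contains $P$ or $-P$. If $-c\in V$, a member $Q\cup\{-i,-c\}$ shows in the same way that $V$ contains $Q$ or $-Q$. Both cannot happen, since distinct heads have the same support. So $V$ too is a head $S$ together with two elements of sign $s_S$.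

Finally permute the coordinates so that $K=\{1,2\}$, and change signs on $K$ so that $P=\{+1,+2\}$. Then $Q$ has support $K$ and is orthogonal to $P$, so $\{\pm Q\}=\{\pm Q_0\}$ with $Q_0=\{+1,-2\}$, and $\mathcal F\subset\mathcal D$. By \eqref{eq:size}, $|\mathcal F|\ge|\mathcal D|$, so $\mathcal F=\mathcal D$ after these permutations and sign changes, and the original family is an image of $\mathcal D$.
\end{proof}

Propositions~\ref{prop:dichotomy}, \ref{prop:A} and~\ref{prop:B} together prove Proposition~\ref{prop:structure}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{CK} Danila Cherkashin, Sergei Kiselev, \emph{Independence numbers of Johnson-type graphs}, arXiv:1907.06752 (2019).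
\end{thebibliography}
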